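\title{Partial augmentations of torsion units and the prime graph of $V(\mathbb{Z}G)$}

\begin{abstract}
Let $G$ be a finite group and let $V(\mathbb{Z}G)$ be the group of units of augmentation $1$ in its integral group ring. We prove that for distinct primes $p$ and $q$ the group $V(\mathbb{Z}G)$ contains an element of order $pq$ only if $G$ does, so that $G$ and $V(\mathbb{Z}G)$ have the same prime graph, as conjectured by Kimmerle. This follows from an exact formula: if $u\in V(\mathbb{Z}G)$ has finite order $n$ and $p$ divides $n$, then the coefficients of $u$ at the group elements whose order has the same $p$-part as $n$ add up to $1$. The proof uses group cohomology to split a $p$-adic lattice attached to $u$ into two summands whose characters are supported on different elements of $G$. The results hold over the ring of integers of any number field, and orders $p^aq$ are treated as well.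
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a finite group and $\mathbb{Z}G$ its integral group ring. The \emph{augmentation} of $w=\sum_g w_g g$ is $\sum_g w_g$; it is a ring homomorphism $\mathbb{Z}G\to\mathbb{Z}$. The unit group is therefore $U(\mathbb{Z}G)=\{\pm1\}\times V(\mathbb{Z}G)$, where $V(\mathbb{Z}G)$, the \emph{normalized unit group}, consists of the units of augmentation $1$. It contains $G$, and one asks how far its elements of finite order, the \emph{torsion units}, resemble elements of $G$.

For abelian $G$ the two coincide. Indeed, if $u$ is a torsion unit in $V(\mathbb{Z}G)$ and $u_g\neq0$, then $ug^{-1}$ is again a torsion unit and has a nonzero coefficient at $1$, which forces $ug^{-1}=1$ by the Berman--Higman theorem (Lemma~\ref{lem:BH}). For nonabelian $G$ there can be more. In $G=S_3$, with a transposition $a$ and a $3$-cycle $b$, put $\nu=(1-a)b(1+a)$. Then $a\nu=-\nu$, $\nu a=\nu$ and $\nu^2=0$, so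
\[
a+\nu=a+ba-ab+b-b^{-1}
\]
is an element of order $2$ of $V(\mathbb{Z}S_3)$ that does not lie in $S_3$. One can still ask whether the \emph{orders} of torsion units are orders of group elements. For prime orders this is so (see the end of Section~\ref{sec:basic}), and the next case is a product of two distinct primes.

The \emph{prime graph} (or Gruenberg--Kegel graph) $\pi(G)$ has as vertices the primes dividing $|G|$, and distinct vertices $p$ and $q$ are joined if and only if $G$ has an element of order $pq$. The graph $\pi(V(\mathbb{Z}G))$ has the same vertices, and $p\neq q$ are joined if and only if $V(\mathbb{Z}G)$ has an element of order $pq$. Kimmerle's conjecture, which we take from \cite{BGK}, asks: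
\begin{quote}
Is $\pi(G)=\pi(V(\mathbb{Z}G))$ for every finite group $G$?
\end{quote}
We prove that the answer is yes.

The proof works over the ring of integers $R$ of any number field; $V(RG)$ denotes the group of units of augmentation $1$ in $RG$. The invariants that detect orders are the following. For $w=\sum_g w_g g\in RG$ and a subset $X\subseteq G$ closed under conjugation put $\varepsilon_X(w)=\sum_{g\in X}w_g$. If $X$ is the conjugacy class of $x$ we write $\varepsilon_x(w)$ and call it a \emph{partial augmentation}. Sums $\sum_x\varepsilon_x(w)$ always run over representatives of conjugacy classes. We write $|x|$ for the order of $x$ and $n_p$ for the $p$-part of an integer $n$. An element $x$ of finite order in a group is uniquely a product $x=x_px_{p'}$ of two of its powers, where the \emph{$p$-part} $x_p$ has $p$-power order and $x_{p'}$ has order prime to $p$.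

Since $gh$ and $hg$ are conjugate, $\varepsilon_x(vw)=\varepsilon_x(wv)$, so partial augmentations do not change under conjugation by units. A unit that is conjugate to a group element $g$ thus has $\varepsilon_g=1$ and all other partial augmentations $0$; the unit $a+\nu$ above shows the same pattern, with $\varepsilon_a=1$ and $\varepsilon_b=\varepsilon_1=0$. For a unit conjugate to $g$ all the weight sits on elements of order $|g|=|u|$. Our main theorem says that, one prime at a time and in total, this holds for every torsion unit.

\begin{theorem}\label{thm:A}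
Let $u\in V(RG)$ have finite order $n$ and let $p$ be a prime dividing $n$. Then
\[
\sum_{x:\ |x_p|=n_p}\varepsilon_x(u)=1 .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p\neq q$ be primes and let $u\in V(RG)$ have order $pq$. Then
\[
\sum_{|x|=p}\varepsilon_x(u)=\sum_{|x|=q}\varepsilon_x(u)=0,\qquad \sum_{|x|=pq}\varepsilon_x(u)=1 .
\]
In particular $G$ has an element of order $pq$. For $R=\mathbb{Z}$ this gives $\pi(G)=\pi(V(\mathbb{Z}G))$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $p\neq q$ be primes and $a\geq1$. If $V(RG)$ has an element of order $p^aq$, then so does $G$.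
\end{theorem}

Both normalization and integrality are needed. If $g$ generates a group of order $3$, then $-g$ is a unit of order $6$. Over $\mathbb{Q}$ we have $\mathbb{Q}S_3\cong\mathbb{Q}\times\mathbb{Q}\times M_2(\mathbb{Q})$, the first projection being the augmentation, and a matrix $A$ with characteristic polynomial $X^2-X+1$ gives the unit $(1,1,A)$ of augmentation $1$ and order $6$, although $S_3$ has no element of order $6$.

Section~\ref{sec:basic} collects the standard constraints on partial augmentations and shows where they stop. Section~\ref{sec:split} states the splitting result, Proposition~\ref{prop:split}, from which the three theorems are deduced in Section~\ref{sec:main}. Sections~\ref{sec:coh} and~\ref{sec:proof} prove the proposition.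

\section{Standard constraints on partial augmentations}\label{sec:basic}

Partial augmentations are character values. This is the link to representation theory that is used throughout.

\begin{lemma}\label{lem:trace}
Let $A$ be a commutative ring, $w\in AG$ and $g\in G$. The map $b\mapsto gbw$ on $AG$ has trace $|C_G(g)|\,\varepsilon_{g^{-1}}(w)$. If $X\subseteq G$ is closed under conjugation and inversion, then the sum of these traces over all $g\in X$ is $|G|\,\varepsilon_X(w)$.
\end{lemma}

\begin{proof}
The coefficient of $h$ in $ghw$ is $w_{h^{-1}g^{-1}h}$. As $h$ runs through $G$, each conjugate of $g^{-1}$ occurs $|C_G(g)|$ times. The class of $g$ has $|G|/|C_G(g)|$ elements, so it contributes $|G|\,\varepsilon_{g^{-1}}(w)$ to the sum over $X$, and the classes of the elements $g^{-1}$ cover $X$ exactly once.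
\end{proof}

\begin{lemma}[Berman--Higman]\label{lem:BH}
If $1\neq u\in V(RG)$ has finite order, then $\varepsilon_1(u)=0$.
\end{lemma}

\begin{proof}
Let $\sigma\colon R\to\mathbb{C}$ be an embedding. Right multiplication by $\sigma(u)$ on $\mathbb{C}G$ has finite order, so it is diagonalizable and its eigenvalues are roots of unity. By Lemma~\ref{lem:trace} with $g=1$, the number $\sigma(u_1)$ is the average of these $|G|$ eigenvalues, so $|\sigma(u_1)|\leq1$. Suppose $u_1\neq0$. As $u_1$ is an algebraic integer, $\prod_\sigma|\sigma(u_1)|$ is a positive integer, so $|\sigma(u_1)|=1$ for every $\sigma$. An average of roots of unity has absolute value $1$ only if they all coincide. So $\sigma(u)$ acts as a scalar $\lambda$, which means $\sigma(u)=\lambda\cdot1$, and augmentation $1$ gives $u=1$.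
\end{proof}

\begin{lemma}\label{lem:power}
Let $p$ be a prime, $w\in RG$ and $j\geq0$. Then
\[
\varepsilon_1\big(w^{p^j}\big)\equiv\Big(\sum_{g\in G,\ g^{p^j}=1}w_g\Big)^{p^j}\pmod{pR}.
\]
\end{lemma}

\begin{proof}
Put $r=p^j$. The left side is the sum of $w_{g_1}\cdots w_{g_r}$ over all tuples $(g_1,\dots,g_r)$ with $g_1\cdots g_r=1$. Cyclic rotation preserves this set of tuples, because $g_2\cdots g_rg_1$ is conjugate to $g_1\cdots g_r$, and it preserves the summand. The orbits of $\mathbb{Z}/p^j$ on nonconstant tuples have size divisible by $p$. Modulo $pR$ only the constant tuples remain, and they give $\sum_{g^r=1}w_g^{\,r}\equiv(\sum_{g^r=1}w_g)^r$.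
\end{proof}

The remaining arguments are $p$-adic. For a prime $p$, let $\mathcal{O}$ be the ring of integers of a finite extension $K$ of $\mathbb{Q}_p$, with residue field $k$. Completing $R$ at a prime above $p$ embeds $R$ into such a ring $\mathcal{O}$, and an equation between elements of $R$ may be verified in $\mathcal{O}$. For a finite group $H$, an \emph{$\mathcal{O}H$-lattice} is an $\mathcal{O}H$-module that is finitely generated and free over $\mathcal{O}$; its \emph{character} is that of $K\otimes_{\mathcal{O}}L$. Enlarging $K$ changes neither characters nor projectivity of a projective lattice. We use three textbook facts: $\mathcal{O}H$ is free over $\mathcal{O}D$ for every subgroup $D\leq H$; for a $p$-group $Q$ the rings $\mathcal{O}Q$ and $kQ$ are local; and finitely generated projective modules over a local ring are free.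

Every vanishing result in this paper comes from the next lemma: a character vanishes at an element $h$ with $h_p\neq1$ as soon as the lattice is projective over $\langle h_p\rangle$.

\begin{lemma}\label{lem:vanish}
Let $H=\langle h\rangle$ be a finite cyclic group with $h_p\neq1$, and let $L$ be an $\mathcal{O}H$-lattice that is projective over $\mathcal{O}\langle h_p\rangle$. Then the character of $L$ vanishes at $h$.
\end{lemma}

\begin{proof}
Put $Q=\langle h_p\rangle$, $y=h_{p'}$, and enlarge $\mathcal{O}$ so that it contains the $|y|$-th roots of unity. Since $|y|$ is invertible in $\mathcal{O}$, the lattice $L$ is the direct sum of the eigenspaces $L_\lambda$ of $y$. Each $L_\lambda$ is an $\mathcal{O}Q$-direct summand of $L$, hence projective, hence free. The element $h_p\neq1$ has trace $0$ on $\mathcal{O}Q$, and $h$ acts on $L_\lambda$ as $\lambda h_p$. So $h$ has trace $0$ on every $L_\lambda$.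
\end{proof}

\begin{lemma}[Hertweck]\label{lem:Hertweck}
If $u\in V(RG)$ has finite order and $\varepsilon_x(u)\neq0$, then $|x|$ divides $|u|$.
\end{lemma}

\begin{proof}
If $|x|$ does not divide $|u|$, there is a prime $p$ with $p^r=|x_p|>|u_p|$. We show $\varepsilon_x(u)=0$. Let $G\times\langle u\rangle$ act on $M=\mathcal{O}G$ by $(g,u^i)\cdot b=gbu^i$, and put $h=(x^{-1},u)$. By Lemma~\ref{lem:trace} the trace of $h$ on $M$ is $|C_G(x)|\,\varepsilon_x(u)$, so by Lemma~\ref{lem:vanish} it suffices to show that $M$ is free over $Q=\langle h_p\rangle$.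

The element $h_p=(x_p^{-1},u_p)$ has order $p^r$. Since $|u_p|\leq p^{r-1}$, the generator $h_p^{p^{r-1}}$ of the subgroup $Q_1\leq Q$ of order $p$ lies in $G\times1$. Hence $M$ is free over $\mathcal{O}Q_1$, and $\overline{M}=k\otimes_{\mathcal{O}}M$ is free over $kQ_1$. Write $kQ=k[X]/(X^{p^r})$ with $X=h_p-1$. Then $kQ_1=k[Y]/(Y^p)$ with $Y=h_p^{p^{r-1}}-1=X^{p^{r-1}}$. The $kQ$-module $\overline{M}$ is a direct sum of modules $k[X]/(X^d)$ with $1\leq d\leq p^r$. Each of them is projective, hence free, over $k[Y]/(Y^p)$, and a free module over this ring has dimension $p\dim\ker Y$. Thus $d=p\min(d,p^{r-1})$, which is impossible for $d\leq p^{r-1}$ and otherwise gives $d=p^r$. So $\overline{M}$ is free over $kQ$. Lifting a $kQ$-basis gives a homomorphism from a free $\mathcal{O}Q$-module to $M$ that is surjective by Nakayama's lemma, and bijective because both sides have the same $\mathcal{O}$-rank.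
\end{proof}

What do these lemmas give? If $u\in V(RG)$ has prime order $p$, then $\varepsilon_x(u)\neq0$ only for $|x|=p$, by Lemmas~\ref{lem:BH} and~\ref{lem:Hertweck}. The augmentation is $1$, so Theorem~\ref{thm:A} holds for $n=p$, and $G$ has an element of order $p$. This also shows that the vertex set chosen for $\pi(V(\mathbb{Z}G))$ is the natural one.

Now let $u$ have order $pq$. By the same two lemmas, $\varepsilon_x(u)\neq0$ only for $|x|\in\{p,q,pq\}$. Let $\alpha,\beta,\gamma$ be the sums of the $\varepsilon_x(u)$ over the classes of elements of order $p$, $q$, $pq$ respectively. Then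
\begin{equation}\label{eq:abc}
\alpha+\beta+\gamma=1 .
\end{equation}
Take $R=\mathbb{Z}$. Lemma~\ref{lem:power} with $j=1$ gives $\alpha^p\equiv\varepsilon_1(u^p)=0\pmod p$, so $p\mid\alpha$, and with the primes exchanged $q\mid\beta$. These congruences do not exclude $\gamma=0$, because $1$ is a sum of a multiple of $p$ and a multiple of $q$; for $p=2$ and $q=3$ the values $\alpha=-2$, $\beta=3$, $\gamma=0$ pass the test. What is missing is an equation in place of a congruence, and Theorem~\ref{thm:A} supplies it.

\section{Turning a partial character sum into a full one}\label{sec:split}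

Let $u$ have order $n$ with $n_p=p^m$, $m\geq1$. Let $C=\langle c\rangle$ be cyclic of order $p^m$ and let $G\times C$ act on $M=\mathcal{O}G$ from both sides, with $c$ acting as right multiplication by $u_p$. By Lemma~\ref{lem:trace}, sums of partial augmentations of $u_p$ are sums of character values $\psi(g,c)$ of $M$ over subsets of $G$. One such sum can be evaluated for any $\mathcal{O}[G\times C]$-lattice $L$ with character $\chi$: the operator $\frac1{|G|}\sum_g g$ projects $K\otimes L$ onto its $G$-fixed points $K\otimes L^G$ and commutes with $c$, so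
\begin{equation}\label{eq:full}
\sum_{g\in G}\chi(g,c)=|G|\cdot\operatorname{tr}\big(c\mid K\otimes L^G\big).
\end{equation}
For $L=M$ the fixed points have rank $1$, and \eqref{eq:full} only says that $u_p$ has augmentation $1$. The difficulty is that Theorem~\ref{thm:A} concerns the sum over a proper subset of $G$. The idea is to split $M$ so that this partial sum for $M$ becomes the full sum for a direct summand. The fixed points of a summand have rank $0$ or $1$, and this is where an exact value comes from.

\begin{proposition}\label{prop:split}
Let $C=\langle c\rangle$ be cyclic of order $p^m$, $m\geq1$, and let $V$ be an $\mathcal{O}[G\times C]$-lattice that is projective over $\mathcal{O}G$. Then $V=V_0\oplus V_1$ as $\mathcal{O}[G\times C]$-lattices, where the characters $\psi_i$ of $V_i$ satisfy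
\begin{itemize}
\item[(i)] $\psi_0(g,c)=0$ if $|g_p|\geq p^m$;
\item[(ii)] $\psi_1(g,c)=0$ if $|g_p|<p^m$.
\end{itemize}
Consequently the character $\psi=\psi_0+\psi_1$ of $V$ satisfies
\begin{equation}\label{eq:partial}
\sum_{g\in G,\ |g_p|\geq p^m}\psi(g,c)=|G|\cdot\operatorname{tr}\big(c\mid K\otimes V_1^G\big).
\end{equation}
\end{proposition}

Formula \eqref{eq:partial} follows from (i) and (ii): by (i) we may replace $\psi$ by $\psi_1$ on the left, by (ii) we may then sum over all $g\in G$, and \eqref{eq:full} for $L=V_1$ gives the right side. Statements (i) and (ii) are proved in Section~\ref{sec:proof}.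

\begin{example}\label{ex:perm}
Let $G=\langle g\rangle$ and $C=\langle c\rangle$ both have order $p$, and let $E=G\times C$. The subgroups of order $p$ of $E$ other than $G$ are the ``lines'' $D_i=\langle(g^i,c)\rangle$ of slope $i=0,1,\dots,p-1$. Let $L_i=\mathcal{O}[E/D_i]$ be the permutation lattice on the cosets of $D_i$. Since $G\cap D_i=1$, the group $G$ permutes the $p$ cosets regularly, so $L_i\cong\mathcal{O}G$ over $G$. As $E$ is abelian, an element fixes all cosets if it lies in $D_i$ and none otherwise, so the character of $L_i$ at $(g^j,c)$ is $p$ for $j\equiv i\pmod p$ and $0$ otherwise. For $V=\bigoplus_iL_i^{a_i}$ the proposition therefore holds with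
\[
V_0=L_0^{a_0},\qquad V_1=\bigoplus_{i\neq0}L_i^{a_i}.
\]
Both sides of \eqref{eq:partial} equal $p(a_1+\dots+a_{p-1})$, since $L_i^G$ is spanned by the sum of all cosets, which $c$ fixes. The splitting sorts the summands by whether the slope is zero. It is not unique in general: the character of $\mathcal{O}E$ vanishes at every $(g^j,c)$, so a free summand may be put on either side. Projectivity over $\mathcal{O}G$ cannot be dropped: the trivial lattice $V=\mathcal{O}$ has rank $1$, so it would equal $V_0$ or $V_1$, but its character vanishes nowhere.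
\end{example}

For an arbitrary group $G$ and $u_p=x\in G$, the lattice $M$ is of the same kind: it is the permutation lattice on the cosets of $\langle(x^{-1},c)\rangle$, the stabilizer of $1\in G$. Its character at $(g,c)$ vanishes unless $g$ is conjugate to $x^{-1}$, and $V_1=M$ works. For a general unit no permutation basis is available, and a substitute for the slope has to be found. It will be an endomorphism of $V$ defined by cohomology.

\section{Proofs of the main theorems}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Write $n=p^mn'$ with $p\nmid n'$ and $m\geq1$, and $u=u_pu'$ with $u'=u_{p'}$, so that $u_p$ and $u'$ are powers of $u$ of orders $p^m$ and $n'$. Let $X=\{g\in G:|g_p|\geq p^m\}$, a set closed under conjugation and inversion. By Lemma~\ref{lem:Hertweck}, $\varepsilon_x(u)=0$ if $|x_p|>p^m$, so we have to show $\varepsilon_X(u)=1$. We first prove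
\begin{equation}\label{eq:delta}
\varepsilon_X(u)=\varepsilon_X(u_p)\in\{0,1\},
\end{equation}
and then exclude the value $0$ by a congruence for $u_p$.

Choose $\mathcal{O}\supseteq R$ containing all $n'$-th roots of unity. Let $C=\langle c\rangle$ have order $p^m$ and let $G\times C$ act on $M=\mathcal{O}G$ by $(g,c^i)\cdot b=gbu_p^i$. Proposition~\ref{prop:split} applied to $M$ itself would give information on $u_p$ only. To reach $u$ we need a splitting that is stable under $u'$, and we obtain one by splitting each eigenspace of $u'$ separately. Right multiplication by $u'$ commutes with the action of $G\times C$, and $n'$ is invertible in $\mathcal{O}$. Hence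
\[
M=\bigoplus_{\xi^{n'}=1}M_\xi,\qquad M_\xi=\{b\in M: bu'=\xi b\},
\]
with projections $b\mapsto\frac1{n'}\sum_{j=0}^{n'-1}\xi^{-j}bu'^{j}$. Each $M_\xi$ is an $\mathcal{O}[G\times C]$-lattice, and it is projective over $\mathcal{O}G$ as a direct summand of $\mathcal{O}G$. Let $\psi_\xi$ be its character and $M_\xi=M_{\xi,0}\oplus M_{\xi,1}$ a splitting as in Proposition~\ref{prop:split}.

The fixed points of $G$ on $M$ are $M^G=\mathcal{O}\widehat{G}$ with $\widehat{G}=\sum_gg$, and $\widehat{G}w=\widehat{G}$ for every $w$ of augmentation $1$. This is where the normalization of $u$ enters: $u_p$ and $u'$ have augmentation $1$, so $c$ acts trivially on $M^G$ and $M^G$ lies in the eigenspace for $\xi=1$. Thus $M_{\xi,1}^G=0$ for $\xi\neq1$, while $\delta=\operatorname{rank}M_{1,1}^G$ is $0$ or $1$. By \eqref{eq:partial},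
\[
\sum_{g\in X}\psi_\xi(g,c)=\begin{cases}|G|\,\delta,&\xi=1,\\ 0,&\xi\neq1.\end{cases}
\]
On $M_\xi$ the map $b\mapsto gbu_pu'^{j}$ is $\xi^j$ times the action of $(g,c)$. Lemma~\ref{lem:trace} now gives, for every $j$,
\[
|G|\,\varepsilon_X(u_pu'^{j})=\sum_{g\in X}\operatorname{tr}\big(b\mapsto gbu_pu'^{j}\big)=\sum_\xi\xi^j\sum_{g\in X}\psi_\xi(g,c)=|G|\,\delta .
\]
The cases $j=1$ and $j=0$ give \eqref{eq:delta}, with common value $\delta$.

Suppose $\delta=0$. By Lemma~\ref{lem:Hertweck}, $\varepsilon_x(u_p)\neq0$ only if $|x|$ divides $p^m$, and such an $x$ lies outside $X$ exactly when $x^{p^{m-1}}=1$. Therefore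
\[
\sum_{x^{p^{m-1}}=1}\varepsilon_x(u_p)=1-\varepsilon_X(u_p)=1 .
\]
Lemma~\ref{lem:power} with $w=u_p$ and $j=m-1$ gives $\varepsilon_1(u_p^{p^{m-1}})\equiv1\pmod{pR}$. But $u_p^{p^{m-1}}\neq1$, so the left side is $0$ by Lemma~\ref{lem:BH}. This is a contradiction, because $p$ is not a unit of $R$. Hence $\delta=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\alpha,\beta,\gamma$ be as in \eqref{eq:abc}. Among the orders $p,q,pq$, those with $p$-part $p$ are $p$ and $pq$, so Theorem~\ref{thm:A} for $p$ reads $\alpha+\gamma=1$. For $q$ it reads $\beta+\gamma=1$. Subtracting each from \eqref{eq:abc} gives $\beta=0$ and $\alpha=0$, so $\gamma=1$. A nonzero sum is not empty, so $G$ has an element of order $pq$. For $R=\mathbb{Z}$, every edge of $\pi(V(\mathbb{Z}G))$ is therefore an edge of $\pi(G)$. The converse holds because $G\subseteq V(\mathbb{Z}G)$, and the vertex sets agree by definition.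
\end{proof}

For order $p^aq$ with $a\geq2$ the linear equations leave one quantity undetermined, the total weight $\rho$ on the $p$-elements of order less than $p^a$. A congruence for $\rho$ is enough to finish.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $u\in V(RG)$ have order $p^aq$. Put $A_p=\{x:|x_p|=p^a\}$ and $A_q=\{x:|x_q|=q\}$, and write $\mu(X)=\varepsilon_X(u)$. By Theorem~\ref{thm:A}, $\mu(A_p)=\mu(A_q)=1$, and $\mu(G)=1$. With $\rho=\mu(G\setminus(A_p\cup A_q))$, inclusion and exclusion gives
\[
\mu(A_p\cap A_q)=\mu(A_p)+\mu(A_q)-\mu(A_p\cup A_q)=2-(1-\rho)=1+\rho .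
\]
By Lemma~\ref{lem:Hertweck} only elements $x$ of order dividing $p^aq$ contribute to $\mu$. Such an $x$ lies outside $A_p\cup A_q$ if and only if $x_q=1$ and $|x_p|\leq p^{a-1}$, that is, $x^{p^{a-1}}=1$. So $\rho=\sum_{x^{p^{a-1}}=1}\varepsilon_x(u)$. Since $u^{p^{a-1}}\neq1$, Lemmas~\ref{lem:power} and~\ref{lem:BH} give $\rho^{p^{a-1}}\equiv\varepsilon_1(u^{p^{a-1}})=0\pmod{pR}$. If $\rho=-1$, then $\pm1\in pR$, which is false. Hence $\mu(A_p\cap A_q)\neq0$, and some $x\in A_p\cap A_q$ has $\varepsilon_x(u)\neq0$. Its order divides $p^aq$ and is divisible by $p^a$ and by $q$, so it equals $p^aq$.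
\end{proof}

\begin{remark}
Theorem~\ref{thm:A} holds for torsion units of every order. The proof of Theorem~\ref{thm:C} uses that the relevant elements outside $A_p\cup A_q$ are $p$-elements, so that Lemma~\ref{lem:power} applies to $\rho$. The analogue of Theorem~\ref{thm:C} for arbitrary orders $n$ (the spectrum problem) is not claimed here.
\end{remark}

\section{Cohomology and projectivity over cyclic subgroups}\label{sec:coh}

By Lemma~\ref{lem:vanish}, statements (i) and (ii) of Proposition~\ref{prop:split} follow once $V_0$ or $V_1$ is projective over the cyclic group $\langle(g_p,c)\rangle$. There are many such groups, and one splitting must serve all of them. Cohomology suits this task for two reasons: projectivity over a cyclic group is the vanishing of one cohomology class, and a single identity in the cohomology of $G\times C$ restricts to all subgroups at once.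

\subsection*{Textbook facts}
Let $H$ be a finite group and $B$ a $\mathbb{Z}H$-module. Then $H^0(H,B)=B^H$, and $|H|$ annihilates $H^j(H,B)$ for $j>0$.

\begin{itemize}
\item[(C1)] \emph{Products.} Cup product makes $H^*(H,B)$ a module over the ring $H^*(H,\mathbb{Z})$, naturally in $B$. If $B$ is a ring on which $H$ acts by ring automorphisms, then cup product followed by the multiplication $B\otimes B\to B$ makes $H^*(H,B)$ a graded ring with $B^H$ in degree $0$. Integral classes of even degree are central: $(\alpha\beta)(\alpha'\beta')=(\alpha\alpha')(\beta\beta')$ for $\alpha,\alpha'\in H^*(H,\mathbb{Z})$ of even degree and $\beta,\beta'\in H^*(H,B)$.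
\item[(C2)] \emph{Change of group.} Restriction $H^*(H,B)\to H^*(D,B)$ to a subgroup $D$, written $\beta\mapsto\beta|_D$, and inflation $H^*(H/D,B^D)\to H^*(H,B)$ for a normal subgroup $D$ respect all products. A homomorphism $\varphi\colon H'\to H$ induces a ring homomorphism $\varphi^*\colon H^*(H,\mathbb{Z})\to H^*(H',\mathbb{Z})$, functorially. Moreover $H^2(H,\mathbb{Z})\cong\operatorname{Hom}(H,\mathbb{Q}/\mathbb{Z})$, and in degree $2$ the map $\varphi^*$ is composition with $\varphi$.
\item[(C3)] \emph{Cyclic groups.} Let $Q$ be finite cyclic and $s_Q$ any generator of $H^2(Q,\mathbb{Z})$. Then $H^*(Q,\mathbb{Z})=\mathbb{Z}[s_Q]/(|Q|s_Q)$. Cup product with $s_Q$ is the periodicity isomorphism of Tate cohomology, and $\widehat{H}^0(Q,B)=B^Q/\operatorname{Tr}_Q(B)$, where $\operatorname{Tr}_Q(f)=\sum_{x\in Q}x\cdot f$. So for $j\geq1$ the map $B^Q\to H^{2j}(Q,B)$, $\beta\mapsto s_Q^j\beta$, is surjective with kernel $\operatorname{Tr}_Q(B)$.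
\item[(C4)] \emph{Shapiro's lemma.} Let $D\leq H$, let $W$ be an $\mathcal{O}H$-module, and let $H$ act on $B=\operatorname{Hom}_{\mathcal{O}}(\mathcal{O}[H/D],W)$ by conjugation, $x\cdot f=xfx^{-1}$. Then $B$ is coinduced from $W|_D$, through $f\mapsto(x\mapsto xf(x^{-1}D))$, and restriction to $D$ followed by evaluation at the coset $D$ is an isomorphism $H^*(H,B)\to H^*(D,W)$.
\item[(C5)] \emph{Inflation.} If $D$ is normal in $H$ and $H^j(D,B)=0$ for all $j>0$, then the Lyndon--Hochschild--Serre spectral sequence $H^i(H/D,H^j(D,B))\Rightarrow H^{i+j}(H,B)$ is concentrated in the row $j=0$, and inflation $H^i(H/D,B^D)\to H^i(H,B)$ is an isomorphism for all $i$.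
\end{itemize}

For an $\mathcal{O}H$-lattice $V$ the ring $B=\operatorname{End}_{\mathcal{O}}(V)$ always carries the conjugation action, so that $B^H=\operatorname{End}_{\mathcal{O}H}(V)$. The next two lemmas translate between projectivity of $V$ and the cohomology of $B$, one in each direction.

\begin{lemma}\label{lem:acyclic}
If $V$ is a projective $\mathcal{O}H$-lattice, then $H^j(H,\operatorname{End}_{\mathcal{O}}(V))=0$ for $j>0$.
\end{lemma}

\begin{proof}
As $V$ is a direct summand of some $(\mathcal{O}H)^r$, the $H$-module $\operatorname{Hom}_{\mathcal{O}}(V,V)$ is a direct summand of $\operatorname{Hom}_{\mathcal{O}}(\mathcal{O}H,V)^r$. By (C4) with $D=1$ the latter has no cohomology in positive degrees.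
\end{proof}

\begin{lemma}\label{lem:test}
Let $Q$ be a finite cyclic group, $V$ an $\mathcal{O}Q$-lattice, $B=\operatorname{End}_{\mathcal{O}}(V)$, and $e\in B^Q$ an idempotent. If $s_Q^je=0$ in $H^{2j}(Q,B)$ for some generator $s_Q$ of $H^2(Q,\mathbb{Z})$ and some $j\geq1$, then $eV$ is a projective $\mathcal{O}Q$-module.
\end{lemma}

\begin{proof}
By (C3), $e=\operatorname{Tr}_Q(f_0)$ for some $f_0\in B$. Since $e$ commutes with $Q$, we get $e=e\operatorname{Tr}_Q(f_0)e=\operatorname{Tr}_Q(ef_0e)$. So $L=eV$ has an endomorphism $f=ef_0e|_L$ with $\sum_{x\in Q}xfx^{-1}=\mathrm{id}_L$, and Higman's criterion applies. We recall its proof. Let $Q$ act on the left factor of $\mathcal{O}Q\otimes_{\mathcal{O}}L$, which is then a free module. The homomorphism $x\otimes l\mapsto xl$ onto $L$ is split by $\sigma(l)=\sum_{x\in Q}x\otimes f(x^{-1}l)$: the substitution $x=yx'$ gives $\sigma(yl)=y\sigma(l)$, and $\sigma(l)$ maps to $\sum_xxfx^{-1}l=l$.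
\end{proof}

\subsection*{A class that is seen by every cyclic $p$-subgroup}
To apply Lemma~\ref{lem:test} to all cyclic $p$-subgroups of $G$ at once we need one class on $G$ that restricts on each of them to a power of the periodicity class, up to a factor prime to $p$. If $G$ is a cyclic $p$-group, then $s_G$ does this. In general $H^2(G,\mathbb{Z})$ is too small (it is zero when $G$ is perfect), and we use a Chern class of the regular representation, which restricts to a multiple of the regular representation on every subgroup.

Recall that $H^*(H,\mathbb{Z})$ is the cohomology of the classifying space $BH$, and that a complex representation $\rho$ of $H$ defines a flat vector bundle on $BH$. Its total Chern class $c(\rho)=1+c_1(\rho)+c_2(\rho)+\cdots$, with $c_i(\rho)\in H^{2i}(H,\mathbb{Z})$, is natural under restriction to subgroups and satisfies the Whitney formula $c(\rho\oplus\rho')=c(\rho)c(\rho')$. For one-dimensional $\chi$ we have $c(\chi)=1+c_1(\chi)$, and $c_1\colon\operatorname{Hom}(H,\mathbb{C}^\times)\to H^2(H,\mathbb{Z})$ is an isomorphism of groups.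

\begin{lemma}\label{lem:eta}
Suppose $p$ divides $|G|$. There are $N\geq1$ and $\eta\in H^{2N}(G,\mathbb{Z})$ such that for each cyclic $p$-subgroup $Z\neq1$ of $G$ we have $\eta|_Z=a_Zs_Z^N$ with an integer $a_Z$ prime to $p$.
\end{lemma}

\begin{proof}
Let $|G|=p^al$ with $p\nmid l$. Put $N=p^{a-1}(p-1)$ and $\eta=c_N(\mathbb{C}[G])$.

First let $P\leq G$ have order $p$, let $\chi$ be a faithful linear character of $P$, and put $s=c_1(\chi)$, a generator of $H^2(P,\mathbb{Z})$. The ring $H^*(P,\mathbb{Z})=\mathbb{Z}[s]/(ps)$ agrees with $\mathbb{F}_p[s]$ in positive degrees, so total Chern classes may be computed in $\mathbb{F}_p[s]$. Since $\mathbb{C}[P]=\bigoplus_{i=0}^{p-1}\chi^i$ and $c_1(\chi^i)=is$,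
\[
c(\mathbb{C}[P])=\prod_{i=0}^{p-1}(1+is)=1-s^{p-1};
\]
the last equality is the homogeneous form of $\prod_{i=1}^{p-1}(T+i)=T^{p-1}-1$ in $\mathbb{F}_p[T]$. The restriction $\mathbb{C}[G]|_P$ is the sum of $|G|/p=p^{a-1}l$ copies of $\mathbb{C}[P]$. As raising to the power $p^{a-1}$ is additive in $\mathbb{F}_p[s]$,
\[
c(\mathbb{C}[G])|_P=(1-s^{p-1})^{p^{a-1}l}=(1-s^N)^l=1-ls^N+\cdots .
\]
So $\eta|_P=-ls^N\neq0$. This explains the choice of $N$: it is the first positive index at which the restricted Chern class is nonzero.

Now let $Z\neq1$ be a cyclic $p$-subgroup, with subgroup $P$ of order $p$. By (C3), $\eta|_Z=a_Zs_Z^N$ for some integer $a_Z$. Then $a_Z(s_Z|_P)^N=\eta|_P\neq0$, while $p$ annihilates $H^{2N}(P,\mathbb{Z})$. Hence $p\nmid a_Z$.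
\end{proof}

\section{Proof of the splitting proposition}\label{sec:proof}

If $p\nmid|G|$, take $V_0=V$ and $V_1=0$; no $g$ has $|g_p|\geq p^m$, so (i) is vacuous, and (ii) holds because $\psi_1=0$. From now on $p$ divides $|G|$. Put $E=G\times C$, with projections $\operatorname{pr}_G$ and $\operatorname{pr}_C$. Let $\eta$ and $N$ be as in Lemma~\ref{lem:eta}, and let $s_C$ generate $H^2(C,\mathbb{Z})$. We work with two integral classes on $E$: the class $\operatorname{pr}_G^*\eta\in H^{2N}(E,\mathbb{Z})$, again denoted $\eta$, and $t=\operatorname{pr}_C^*s_C\in H^2(E,\mathbb{Z})$. Note that $p^mt=0$.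

\subsection*{The two classes on diagonal subgroups}
For a $p$-element $z\in G$ put $Q_z=\langle(z,c)\rangle$, a cyclic group of order $\max(|z|,p^m)$. The dichotomy in Proposition~\ref{prop:split} is the dichotomy of which projection is injective on $Q_z$.

\begin{lemma}\label{lem:diag}
Let $z\in G$ be a $p$-element and $Q=Q_z$.
\begin{itemize}
\item[(a)] If $|z|\geq p^m$, then $\eta|_Q=as_Q^N$ with a generator $s_Q$ of $H^2(Q,\mathbb{Z})$ and an integer $a$ prime to $p$.
\item[(b)] If $|z|<p^m$, then $t|_Q$ generates $H^2(Q,\mathbb{Z})$ and $\eta^m|_Q=0$.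
\end{itemize}
\end{lemma}

\begin{proof}
Let $Z=\langle z\rangle$ and let $\varphi\colon Q\to Z$ be the first projection, so that $\eta|_Q=\varphi^*(\eta|_Z)$ by (C2).

(a) Here $|Q|=|Z|$, so $\varphi$ is an isomorphism, and $Z\neq1$ because $m\geq1$. Apply Lemma~\ref{lem:eta} and put $s_Q=\varphi^*s_Z$.

(b) Here $|Q|=p^m$, so the projection $Q\to C$ is an isomorphism and $s_Q=t|_Q$ is a generator. The map $\varphi$ has a nontrivial kernel, so $\varphi^*s_Z$ corresponds to a homomorphism $Q\to\mathbb{Q}/\mathbb{Z}$ that is not injective. In the cyclic $p$-group $\operatorname{Hom}(Q,\mathbb{Q}/\mathbb{Z})$ the generators are the injective homomorphisms, and all other elements are multiples of $p$. Thus $\varphi^*s_Z\in p\mathbb{Z}s_Q$. Since $\eta|_Z\in\mathbb{Z}s_Z^N$ by (C3), we get $\eta|_Q\in p\mathbb{Z}s_Q^N$ and $\eta^m|_Q\in p^m\mathbb{Z}s_Q^{Nm}=0$.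
\end{proof}

So $\eta$ tests projectivity over $Q_z$ in case (a), and $t$ tests it in case (b), where $\eta$ is nilpotent. By Lemma~\ref{lem:test} we want $V_0$ to be a summand whose identity map is killed by a power of $\eta$, and $V_1$ a summand on which, roughly, $t^N$ is a multiple of $\eta$, so that nilpotency passes from $\eta$ to $t$. Both would follow from a relation $\eta\cdot\mathrm{id}_V=t^N\theta$ with an endomorphism $\theta$ of $V$, by separating the part where $\theta$ is invertible from the part where it is nilpotent modulo $p$.

\begin{example}\label{ex:slope}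
Return to Example~\ref{ex:perm}. Here Lemma~\ref{lem:eta} holds with $N=1$ and $\eta$ a generator of $H^2(G,\mathbb{Z})$. Let $\eta$ and $t$ correspond to the homomorphisms $E\to\mathbb{Q}/\mathbb{Z}$ that send $(g^j,c^l)$ to $j/p$ and to $l/p$. The class $\eta-it$ corresponds to a homomorphism that vanishes at $(g^i,c)$, so $(\eta-it)|_{D_i}=0$, and hence $(\eta-it)\,\mathrm{id}_{L_i}\in H^2(E,\operatorname{End}_{\mathcal{O}}(L_i))$ restricts to zero on $D_i$. By (C4) with $W=L_i$ this restriction map is injective. Therefore $\eta\cdot\mathrm{id}_{L_i}=t\cdot(i\,\mathrm{id}_{L_i})$. For $V=\bigoplus_iL_i^{a_i}$ we map these identities into $H^2(E,\operatorname{End}_{\mathcal{O}}(V))$ along the inclusions $\operatorname{End}_{\mathcal{O}}(L_i)\to\operatorname{End}_{\mathcal{O}}(V)$ and add them up. The result is $\eta\cdot\mathrm{id}_V=t\theta$, where $\theta$ is multiplication by $i$ on each summand $L_i$. So $\theta$ records the slope: it is zero on $V_0$ and invertible on $V_1$.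
\end{example}

\subsection*{The endomorphism $\theta$}
Let $B=\operatorname{End}_{\mathcal{O}}(V)$ and $\Gamma=B^E=\operatorname{End}_{\mathcal{O}E}(V)$. The next step is the only one that uses projectivity of $V$ over $\mathcal{O}G$. By Lemma~\ref{lem:acyclic}, $H^j(G,B)=0$ for $j>0$, so by (C5) inflation $H^i(C,B^G)\to H^i(E,B)$ is an isomorphism: the cohomology of $E$ with these coefficients is that of a cyclic group. By (C3) for the $C$-module $B^G$, every element of $H^{2N}(C,B^G)$ has the form $s_C^N\gamma$ with $\gamma\in(B^G)^C=\Gamma$, and its inflation is $t^N\gamma$ by (C2). Hence $H^{2N}(E,B)=t^N\Gamma$, and there is $\theta\in\Gamma$ with $\eta\cdot\mathrm{id}_V=t^N\theta$. Taking powers in the ring $H^*(E,B)$ and using (C1), we obtain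
\begin{equation}\label{eq:theta}
\eta^j\cdot\mathrm{id}_V=t^{Nj}\theta^j\qquad(j\geq1).
\end{equation}

\subsection*{The splitting}
The subring $A=\mathcal{O}[\theta]$ of $\Gamma$ is commutative and finitely generated as an $\mathcal{O}$-module. Since $\mathcal{O}$ is a complete local ring, $A$ is a finite product of local rings $A_\lambda=Ae_\lambda$ with orthogonal idempotents $e_\lambda$ summing to $\mathrm{id}_V$. Let $e_1$ be the sum of those $e_\lambda$ for which $\theta e_\lambda$ is a unit of $A_\lambda$, and let $e_0=\mathrm{id}_V-e_1$. Then $\theta e_1$ is invertible in $Ae_1$. For the other indices, $\theta e_\lambda$ lies in the maximal ideal of $A_\lambda$. The quotient $A_\lambda/p^mA_\lambda$ is a nonzero finite local ring, so its maximal ideal is nilpotent, and a power of $\theta e_\lambda$ lies in $p^mA_\lambda$. There are finitely many indices, so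
\begin{equation}\label{eq:nil}
\theta^je_0\in p^m\Gamma\qquad\text{for some }j\geq1 .
\end{equation}
Put $V_i=e_iV$. As $e_0,e_1\in\Gamma$, these are $\mathcal{O}E$-lattices and $V=V_0\oplus V_1$. The splitting has been made without reference to any element of $G$.

Fix $g\in G$, and put $z=g_p$ and $Q=Q_z$. The $p$-part of $(g,c)$ is $(z,c)\neq1$, which generates $Q$. By Lemma~\ref{lem:vanish}, applied to the group $\langle(g,c)\rangle$, it suffices to show that $V_0$ is projective over $\mathcal{O}Q$ if $|z|\geq p^m$, and that $V_1$ is projective over $\mathcal{O}Q$ if $|z|<p^m$.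

\subsection*{Proof of (i)}
Let $|z|\geq p^m$ and take $j$ as in \eqref{eq:nil}. Multiplying \eqref{eq:theta} by $e_0$ gives
\[
\eta^je_0=t^{Nj}\theta^je_0\in p^mt^{Nj}\Gamma=0,
\]
because $p^mt=0$. We restrict to $Q$ and use Lemma~\ref{lem:diag}(a): $a^js_Q^{Nj}e_0=0$ in $H^{2Nj}(Q,B)$. This group is annihilated by $|Q|$, a power of $p$, so multiplication by $a^j$ is injective on it, and $s_Q^{Nj}e_0=0$. By Lemma~\ref{lem:test}, $V_0$ is projective over $\mathcal{O}Q$.

\subsection*{Proof of (ii)}
Let $|z|<p^m$. We restrict \eqref{eq:theta} for $j=m$ to $Q$. The left side vanishes by Lemma~\ref{lem:diag}(b), so $(t|_Q)^{Nm}\theta^m=0$ in $H^{2Nm}(Q,B)$. Let $\theta'\in Ae_1\subseteq B^Q$ be the inverse of $\theta^me_1$ in $Ae_1$, so that $\theta^m\theta'=e_1$. Multiplying by $\theta'$ gives $(t|_Q)^{Nm}e_1=0$. Since $t|_Q$ generates $H^2(Q,\mathbb{Z})$, Lemma~\ref{lem:test} shows that $V_1$ is projective over $\mathcal{O}Q$.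

This completes the proof of Proposition~\ref{prop:split}, and with it the proofs of Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C}.

\begin{thebibliography}{1}

\bibitem{BGK}
V.~Bovdi, A.~Grishkov, A.~Konovalov,
\emph{Kimmerle conjecture for the Held and O'Nan sporadic simple groups},
arXiv:0902.2280 (2009).

\end{thebibliography}
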